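# Permutations of even-order abelian groups that preserve no three-term progression

## 1. Two groups of order four and one of order six

Take $\mathbb Z/4$ and the permutation $\pi$ with $\pi(0),\pi(1),\pi(2),\pi(3)=0,2,1,3$. Look at a progression $(a,a+r,a+2r)$ with $r\ne0$ and ask whether its image can again be a progression, that is, whether $\pi(a)-2\pi(a+r)+\pi(a+2r)=0$.

* If $r=2$, the progression is $(a,a+2,a)$, and the expression is $2(\pi(a)-\pi(a+2))$. Since $\pi(0)-\pi(2)=-1$ and $\pi(1)-\pi(3)=-1$ are odd, this is $2\ne0$ in $\mathbb Z/4$.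
* If $r=\pm1$, the two outer terms are $\{0,2\}$ or $\{1,3\}$. Now $\pi(0)+\pi(2)=1$ and $\pi(1)+\pi(3)=5$ are odd, so neither equals $2\pi(a+r)$ modulo $4$.

So this $\pi$ carries no progression to a progression. In the other group of order four, $(\mathbb Z/2)^2$, the situation is the opposite: for $r\neq 0$ the progression is $(a,a+r,a)$, and $2\pi(a)-2\pi(a+r)=0$ whatever $\pi$ is.

The group $\mathbb Z/2$ fails for the same reason. The group $\mathbb Z/3$ fails too: for $(0,1,2)$ we have $-2=1$ and $\pi(0)+\pi(1)+\pi(2)=0+1+2=0$. Nevertheless the product $\mathbb Z/2\times\mathbb Z/3$ of these two failures succeeds. Define $\pi(u,h)$ by the table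

$$\begin{array}{c|ccc} & h=0&h=1&h=2\\ \hline u=0&(0,1)&(1,2)&(1,1)\\ u=1&(0,2)&(1,0)&(0,0)\end{array}$$

All six values are distinct. In a progression with outer terms $(u_1,h_1),(u_2,h_2)$ and middle term $(v,h_3)$ we have $u_1+u_2=2v=0$, so $u_1=u_2=u$, and $h_1+h_2=2h_3$. If the image is a progression, then for the same reason the first coordinates of $\pi(u,h_1)$ and $\pi(u,h_2)$ agree. Suppose first that $h_1\ne h_2$. In the row $u=0$ the first coordinates agree only for $\{h_1,h_2\}=\{1,2\}$; then $h_3=0$, the second coordinates of the outer images add up to $2+1=0$, and twice the second coordinates in column $0$ are $2$ and $4=1$. In the row $u=1$ they agree only for $\{h_1,h_2\}=\{0,2\}$; then $h_3=1$, the sum is $2+0=2$, and twice the second coordinates in column $1$ are $4=1$ and $0$. If $h_1=h_2$, then $h_3=h_1$ and the second coordinates of $\pi(u,h_1)$ and $\pi(v,h_1)$ would have to agree; in each column the two second coordinates differ, so $u=v$ and the progression is constant. Hence this permutation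 works.

Which finite abelian groups of even order have such a permutation? The question is from Mehtaab Sawhney and David Stoner, "On A Conjecture Regarding Permutations Which Destroy Arithmetic Progressions", arXiv:1708.00144 (2017).

## 2. A count on $G[2]$, and the theorem

Throughout, $G$ is a finite abelian group written additively.

**Definition.** A triple $(x,y,z)$ in $G$ is an *AP* if $x+z=2y$; it is *nonconstant* if its terms are not all equal. A permutation $\pi$ of $G$ *preserves* it if $\pi(x)-2\pi(y)+\pi(z)=0$. A permutation is *AP-destroying* if it preserves no nonconstant AP. We call $G$ *good* if it has an AP-destroying permutation; the trivial group is good.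

The triples $(a,a+r,a+2r)$ are exactly the triples with $x+z=2y$. When $2r=0\ne r$, the outer terms coincide, and the triple counts as a nonconstant AP. Section 1 says that $\mathbb Z/4$ and $\mathbb Z/6$ are good and that $\mathbb Z/2$, $\mathbb Z/3$, $(\mathbb Z/2)^2$ are not.

Let $G[2]=\{g\in G:2g=0\}$ and $2G=\{2g:g\in G\}$. Doubling is a homomorphism with kernel $G[2]$ and image $2G$, so $|2G|=|G|/|G[2]|$.

**Theorem 1.** Let $G$ be a finite abelian group of even order. Then $G$ admits an AP-destroying permutation if and only if $|G[2]|^2\le|G|$, equivalently $|G[2]|\le|2G|$. (If the Sylow 2-subgroup of $G$ has rank $d$, the condition says $4^d\le|G|$.)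

For instance $(\mathbb Z/2)^2\times\mathbb Z/3$ is not good since $16>12$, and $(\mathbb Z/2)^2\times\mathbb Z/5$ is good since $16\le20$.

**Corollary 2.** Let $n=2^km$ with $k\ge1$ and $m$ odd. Every abelian group of order $n$ admits an AP-destroying permutation if and only if $m\ge\sqrt n$ (equivalently $m>2^k$).

**Proof of Corollary 2 from Theorem 1.** Over all abelian groups of order $n$, the maximum of $|G[2]|$ is $2^k$. The condition $4^k\le2^km$ says $2^k\le m$, that is, $n=2^km\le m^2$. As $m$ is odd and $k\ge1$, equality $m=2^k$ cannot occur. $\square$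

**Proof that the condition is necessary.** Let $\pi$ be AP-destroying. For $a\in G$ and $0\ne r\in G[2]$, the AP $(a,a+r,a)$ is not preserved, so $2\pi(a)\ne2\pi(a+r)$. Hence $g\mapsto2\pi(g)$ is injective on $G[2]$, with values in $2G$, and $|G[2]|\le|2G|$. $\square$

The rest of the notes proves sufficiency, by induction on $|G|$. We use three facts without proof.

* **Fact A** (quoted in the paper of Sawhney and Stoner). $\mathbb Z/n$ is good for every $n\ge1$ with $n\notin\{2,3,5,7\}$.
* **Fact B** (König). A bipartite multigraph of maximum degree at most $N$ has a proper edge coloring with $N$ colors.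
* **Fact C** (Hasse–Weil). Let $p$ be an odd prime and $\chi$ the quadratic character of $\mathbb F_p$, with $\chi(0)=0$. If $F\in\mathbb F_p[x]$ is squarefree of degree $d\ge1$, then $|\sum_{x}\chi(F(x))|\le(d-1)\sqrt p$. For $d=2$ the value is exact: $\sum_x\chi(ax^2+bx+c)=-\chi(a)$ if $a(b^2-4ac)\ne0$. For $d=1$ the sum is $0$.

Notation: $[a,b]$ and $[a,b)$ are sets of integers; "$m\in\lambda[a,b]$" means that $m$ is an integer with $\lambda a\le m\le\lambda b$.

## 3. Extensions, and the groups they do not reach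

The first thing to try is to assemble $G$ from smaller good groups.

**Lemma 3.** If $K\le G$ and both $K$ and $G/K$ are good, then $G$ is good.

**Proof.** Let $\sigma,\tau$ be AP-destroying on $K$ and $G/K$. Choose coset representatives $g_i$ ($i\in G/K$) and put $\pi(g_i+\kappa)=g_{\tau(i)}+\sigma(\kappa)$, a bijection. Take a nonconstant AP. If its image in $G/K$ is nonconstant, then the second difference of the $\pi$-images is nonzero already in $G/K$, because $\tau$ is AP-destroying. Otherwise the AP is $(g_i+\kappa_1,g_i+\kappa_2,g_i+\kappa_3)$ with $\kappa_1+\kappa_3=2\kappa_2$ and the $\kappa$'s not all equal. The second difference of the images is $\sigma(\kappa_1)-2\sigma(\kappa_2)+\sigma(\kappa_3)\ne0$. $\square$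

So $\mathbb Z/4\times\mathbb Z/4$ is good. To use Lemma 3 widely we need building blocks in place of the bad groups $\mathbb Z/3,\mathbb Z/5,\mathbb Z/7$. The device is that squaring turns a nonzero difference $r$ into a nonzero second difference $2r^2$.

**Lemma 4.** For $p$ an odd prime and $s\ge2$, $(\mathbb Z/p)^s$ is good.

**Proof.** Put
$$y_2=x_2+x_1^2,\qquad y_i=x_i+y_{i-1}^2\ (3\le i\le s),\qquad y_1=x_1+y_s^2,\qquad \pi(x)=(y_1,\dots,y_s).$$
This is bijective: from $y$ recover $x_1=y_1-y_s^2$, then $x_2=y_2-x_1^2$, then $x_i=y_i-y_{i-1}^2$. Take an AP with difference $r\ne0$ and let $i$ be minimal with $r_i\ne0$. If $i=1$, then along the AP $x_2$ has second difference $0$ and $x_1^2$ has second difference $2r_1^2$, so $y_2$ has second difference $2r_1^2\ne0$. If $i\ge2$, then $x_1$ and $y_2,\dots,y_{i-1}$ are constant along the AP, so $y_i$ runs through an AP with difference $r_i$. Then $y_{i+1}=x_{i+1}+y_i^2$ (if $i<s$) or $y_1=x_1+y_s^2$ (if $i=s$) has second difference $2r_i^2\ne0$. $\square$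

**Lemma 5.** For $p$ an odd prime, $\mathbb Z/2\times(\mathbb Z/p)^2$ is good.

**Proof.** Let $Y=y+x^2$ and $f_0(x,y)=(Y,\,x+Y^2)$. If $p\equiv1\pmod 4$, let $f_1=f_0+(\nu,0)$ with $\nu$ a nonresidue. If $p\equiv3\pmod4$, let $f_1=(Y+1,\,x+(Y+1)^2-1)$. All these maps are bijections of $(\mathbb Z/p)^2$: from the value one finds $Y$, then $x$, then $y=Y-x^2$. Put $\pi(u,h)=(u,f_u(h))$. Every AP has the form $(u,h-\rho),(v,h),(u,h+\rho)$; write $\rho=(r,s)$, $h=(x,y)$. The first coordinates of the images always have second difference $2u-2v=0$, so we must show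
$$f_u(h-\rho)+f_u(h+\rho)-2f_v(h)\ne0\quad\text{unless }u=v\text{ and }\rho=0.$$
Note $Y(h+\rho)+Y(h-\rho)-2Y(h)=2r^2$.

* $u=v$: the first coordinate is $2r^2$. If $r=0\ne s$, then $x$ is constant and $Y$ runs through an AP with difference $s$, so the second coordinate is $2s^2\ne0$.
* $u\ne v$, $p\equiv1\pmod4$: the first coordinate is $2(r^2\pm\nu)$, nonzero since $\nu$ and $-\nu$ are nonresidues.
* $p\equiv3\pmod4$, $u=1$, $v=0$: the first coordinate is $2(r^2+1)\ne0$, as $-1$ is a nonresidue.
* $p\equiv3\pmod4$, $u=0$, $v=1$: the first coordinate is $2(r^2-1)$. Suppose $r^2=1$. Put $Y_\pm=Y(h\pm\rho)$ and $D=\frac12(Y_+-Y_-)$. Then $\frac12(Y_++Y_-)=Y+r^2=Y+1$, so $Y_+^2+Y_-^2=2(Y+1)^2+2D^2$. The second coordinate is $2x+2(Y+1)^2+2D^2-2\bigl(x+(Y+1)^2-1\bigr)=2(D^2+1)\ne0$. $\square$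

**Lemma 6.** $\mathbb Z/2^a\times H$ with $|H|$ odd is good if $a\ge2$, or if $a=1$ and $|H|\ge3$.

**Proof.** Write $H=\bigoplus\mathbb Z/n_i$ with $1<n_1\mid n_2\mid\cdots$. If $n_i=p\in\{3,5,7\}$, then $n_j=p$ for all $j<i$, and any later $n_j\in\{3,5,7\}$ is a multiple of $p$, so equals $p$. Hence the $n_i$ lying in $\{3,5,7\}$ are $n_1=\dots=n_s=p$ for one prime $p$. The factors $\mathbb Z/n_i$ with $i>s$ are good by Fact A. By Lemma 3 it remains to write the other factors, if necessary together with one of these, as a direct sum of good groups.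

* $s=0$: if $a\ge2$, use $\mathbb Z/2^a$ (Fact A); if $a=1$, use $\mathbb Z/2\oplus\mathbb Z/n_1\cong\mathbb Z/2n_1$.
* $s=1$: use $\mathbb Z/2^a\oplus\mathbb Z/p\cong\mathbb Z/2^ap$.
* $s\ge2$, $a\ge2$: use $\mathbb Z/2^a$ and $(\mathbb Z/p)^s$ (Lemma 4).
* $s=2$, $a=1$: use Lemma 5.
* $s\ge3$, $a=1$: use $\mathbb Z/2p$ and $(\mathbb Z/p)^{s-1}$ (Lemma 4). $\square$

**Proposition 7.** Let $|G|$ be even and $|G[2]|^2\le|G|$, and suppose that every group of smaller even order satisfying this condition is good. Then $G$ is good, unless possibly $G=(\mathbb Z/2)^k\times H$ with $k\ge2$, $|H|=m$ odd, $2^k<m$.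

**Proof.** Let $G=P\times H$, $P=\bigoplus_{i=1}^d\mathbb Z/2^{a_i}\neq0$, $|H|$ odd. If $P$ is cyclic, use Lemma 6; for $a_1=1$ the condition is $4\le2|H|$, so $|H|\ge2$ and, being odd, $|H|\ge3$.

Let $P$ be noncyclic with some $a_i\ge2$.

* Some $a_i=2$: $G=\mathbb Z/4\times G'$, $|G'|$ is even, and $|G'[2]|^2=|G[2]|^2/4\le|G|/4=|G'|$. By hypothesis $G'$ is good, and Lemma 3 applies.
* No $a_i=2$, some $a=a_i\ge3$ and some $a_j=1$: consider the surjection $\mathbb Z/2^a\oplus\mathbb Z/2\oplus\cdots\to\mathbb Z/4$, $(x,y,\dots)\mapsto x+2y$, where the other summands of $P$ and $H$ go to $0$. On the first two summands the kernel has order $2^{a+1}/4=2^{a-1}$ and contains $(2,1)$, which has order $2^{a-1}$ (as $a-1\ge1$). So the kernel is $K\cong\mathbb Z/2^{a-1}\oplus\cdots$, with the other summands unchanged. Thus $|K|=|G|/4$ is even and $|K[2]|=|G[2]|/2$, so $K$ satisfies the condition and is good. As $G/K\cong\mathbb Z/4$ is good, use Lemma 3.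
* All $a_i\ge3$: split off one factor $\mathbb Z/2^{a_i}$, which is good. The remaining factor $G'$ has even order and 2-rank $d-1$, and $4^{d-1}\le8^{d-1}\le|G'|$. So $G'$ is good; use Lemma 3.

If all $a_i=1$ and $P=(\mathbb Z/2)^k$ with $k\ge2$, the condition is $4^k\le2^km$, so $2^k\le m$, and $2^k<m$ since $m$ is odd. $\square$

**Where extensions stop.** Let $G=(\mathbb Z/2)^k\times\mathbb Z/p$ with $p$ an odd prime, and let $0<K<G$. If $K$ contains $\mathbb Z/p$, then $G/K$ is a nontrivial elementary abelian 2-group; if not, $K$ is one. A group $(\mathbb Z/2)^j$ with $j\ge1$ violates the necessary condition, since $4^j>2^j$. So Lemma 3 never applies to $G$. For these groups the permutation must be built directly.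

## 4. Good arrays and edge coloring

Let $|H|=m$ be odd, $N=2^k$, and write a map of $(\mathbb Z/2)^k\times H$ to itself as $\pi(u,h)=(e(u,h),f(u,h))$. An AP has the form $(u,h_1),(v,h_3),(u,h_2)$ with $h_1+h_2=2h_3$, because the outer first coordinates add up to $0$. By the same argument for the images, it is preserved if and only if
$$e(u,h_1)=e(u,h_2)\quad\text{and}\quad f(u,h_1)+f(u,h_2)=2f(v,h_3).\tag{1}$$
Fix $f$ and regard $e$ as a coloring of the points $(u,h)$ with $N$ colors. Two points with the same value of $f$ need different colors, for $\pi$ to be injective. Two points $(u,h_1),(u,h_2)$ of one row need different colors if $f(u,h_1)+f(u,h_2)=2f(v,h_3)$ for some $v$. If in each row the second kind of conflict happens only inside blocks of at most $N$ points, the required coloring is an edge coloring of a bipartite graph, and König's theorem supplies it.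

**Definition.** Let $N=2^k\le m$, and let $[N]$ be an index set of size $N$ (its elements are *rows*). A *good array* for $H$ is a map $f:[N]\times H\to H$ such that, with $F_h=\{f(u,h):u\in[N]\}$,

* (a) $u\mapsto f(u,h)$ is injective for each $h$;
* (b) each $t\in H$ has exactly $N$ preimages;
* (c) for each $u$ there is a partition of $H$ into blocks of size at most $N$ such that $f(u,h_1)+f(u,h_2)\notin2F_{(h_1+h_2)/2}$ whenever $h_1,h_2$ lie in different blocks.

Here $(h_1+h_2)/2$ makes sense because $m$ is odd. Example: $k=1$, $H=\mathbb Z/3$. The second coordinates in the table of Section 1 are $f(0,\cdot)=(1,2,1)$ and $f(1,\cdot)=(2,0,0)$, with blocks $\{0,1\},\{2\}$ in both rows. Columns are injective, and each value occurs twice. For (c): in row $0$, $f(0,0)+f(0,2)=2\notin2F_1=\{1,0\}$ and $f(0,1)+f(0,2)=0\notin2F_0=\{2,1\}$; in row $1$, $f(1,0)+f(1,2)=2\notin2F_1$ and $f(1,1)+f(1,2)=0\notin2F_0$.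

**Lemma 8.** If a good array exists, then $(\mathbb Z/2)^k\times H$ is good.

**Proof.** Form the bipartite multigraph with left vertices $t\in H$, right vertices the pairs ($u$, block of row $u$), and for each $(u,h)$ an edge joining $f(u,h)$ to ($u$, block of $h$). Left degrees are $N$ by (b), right degrees are at most $N$. By Fact B color the edges properly with the color set $(\mathbb Z/2)^k$; let $e(u,h)$ be the color of the edge of $(u,h)$. Identify $[N]$ with $(\mathbb Z/2)^k$ and put $\pi(u,h)=(e(u,h),f(u,h))$. Properness at left vertices makes $\pi$ injective, hence bijective. Suppose the AP $(u,h_1),(v,h_3),(u,h_2)$ is preserved, so (1) holds. If $h_1=h_2$, then $h_3=h_1$ and $f(u,h_3)=f(v,h_3)$, so $u=v$ by (a), and the AP is constant. If $h_1\ne h_2$ lie in one block of row $u$, two edges at one right vertex have the same color, a contradiction. If they lie in different blocks, (1) contradicts (c). $\square$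

The simplest arrays use translations by a fixed set $S$.

**Lemma 9.** Let $S\subset H$, $|S|=N$, be partitioned into sets $Q_j$ with $|Q_j|\ge m/N$, such that $s+s'\notin2S$ for distinct $s,s'$ in the same $Q_j$. Then a good array exists.

**Proof.** Let $q_j=|Q_j|$ and $Q_j=\{s_{j,i}:i\in\mathbb Z/q_j\}$. Index the rows by the pairs $(j,i)$; there are $N$ of them. As $q_jN\ge m$, choose $\alpha_j:H\to\mathbb Z/q_j$ with fibers of size at most $N$, and put
$$f((j,i),h)=h+s_{j,i+\alpha_j(h)}.$$
For fixed $h$ the elements $s_{j,i+\alpha_j(h)}$ run through $S$ exactly once. So $F_h=h+S$, (a) holds, and (b) holds because $t\in h+S$ for exactly $N$ elements $h$. In row $(j,i)$ take the fibers of $\alpha_j$ as blocks. If $h_1,h_2$ lie in different blocks and (c) fails, then with $2h_3=h_1+h_2$ we get $h_1+h_2+s+s'=2(h_3+s'')$, so $s+s'=2s''$ with $s\ne s'$ in $Q_j$ and $s''\in S$, a contradiction. $\square$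

**Lemma 10.** A good array exists if

* (i) $m/2\le N<m$; or
* (ii) $H=\mathbb Z/m$, $k\ge2$, $2N<m\le N^2$.

**Proof of (i).** $N$ and $m-1$ are even and $N\le m-1$, so there is $S=-S\not\ni0$ with $|S|=N$. Partition it into the pairs $\{s,-s\}$, of size $2\ge m/N$. The sum of the two elements of a pair is $0\notin2S$. Use Lemma 9.

**Proof of (ii).** *Integer sets.* For $2\le j\le k$ we construct sets of integers $S_{j,k}$ with $|S_{j,k}|=2^k$, partitioned into sets $Q$ of size $2^j$, such that
$$s+s'\ne2s''\quad\text{for }s\ne s'\text{ in one }Q\text{ and }s''\in S_{j,k}.\tag{2}$$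
Let $S_{2,k}=[-2^{k-1},2^{k-1}]\setminus\{0\}$, with $Q=\{\pm2i,\pm(2i-1)\}$ for $1\le i\le2^{k-2}$. The sum of two distinct elements of $Q$ is odd or $0$, and $0\notin2S_{2,k}$, so (2) holds. Let $S_{j+1,k+1}=3S_{j,k}+\{0,1\}$ with the sets $3Q+\{0,1\}$. For (2), suppose $(3a+\epsilon)+(3b+\epsilon')=2(3c+\epsilon'')$ with $a,b\in Q$, $c\in S_{j,k}$ and $\epsilon,\epsilon',\epsilon''\in\{0,1\}$. Then $3(a+b-2c)=2\epsilon''-\epsilon-\epsilon'\in[-2,2]$, so both sides are $0$. Hence $\epsilon=\epsilon'=\epsilon''$ and $a+b=2c$, so $a=b$ by (2) for $S_{j,k}$, and the two elements coincide.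

*Diameters.* Let $\sigma_{j,k}=\max S_{j,k}-\min S_{j,k}$. Then $2\sigma_{2,k}+1=2^{k+1}+1$, and $\sigma_{j+1,k+1}=3\sigma_{j,k}+1$ gives $2\sigma_{j+1,k+1}+1=3(2\sigma_{j,k}+1)$. So $2\sigma_{j,k}+1=3^{j-2}(2^{k-j+3}+1)$. Since $|s+s'-2s''|\le2\sigma_{j,k}$, property (2) persists modulo $m$, and the elements stay distinct, as soon as $m>2\sigma_{j,k}$.

*Choice of $j$.* Pick $j\in[2,k]$ with $2^{k+j-1}<m\le2^{k+j}$. Then $2^j\ge m/N$. We claim $2\sigma_{j,k}+1\le2^{k+j-1}+1$, which gives $m>2\sigma_{j,k}$. With $i=j-2$ and $X=2^{k-j+3}\ge8$, the claim reads $3^i(X+1)\le4^iX+1$. For $i=0$ it is an equality; for $i\ge1$, $4^i-3^i\ge3^{i-1}$, so $(4^i-3^i)X\ge8\cdot3^{i-1}\ge3^i-1$. Apply Lemma 9. $\square$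

For example, with $k=2$ and $m=11$ we get $S=\{\pm1,\pm2\}$, a single $Q$ of size $4\ge11/4$.

**Lemma 11.** Let $G=(\mathbb Z/2)^k\times H$, $k\ge2$, $|H|=m$ odd, $2^k<m$, $m$ not prime, and suppose that every group of smaller even order satisfying the condition of Theorem 1 is good. Then $G$ is good.

**Proof.** Choose a subgroup $0<L<H$ and let $|L|=a$, $|H/L|=b$, $\alpha=\lfloor\log_2a\rfloor\ge1$, $\beta=\lfloor\log_2b\rfloor\ge1$.

If $k\le\alpha+\beta$, put $j=\max(1,k-\beta)$. Then $1\le j\le\alpha$. Also $1\le k-j\le\beta$: if $j=k-\beta$, then $k-j=\beta$; if $j=1\ge k-\beta$, then $k-j=k-1\in[1,\beta]$. So $2^j\le a$ and $2^{k-j}\le b$, and the smaller groups $(\mathbb Z/2)^j\times L$ and $(\mathbb Z/2)^{k-j}\times H/L$ satisfy the condition. They are good, and $G$ is good by Lemma 3.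

If $k\ge\alpha+\beta+1$, then $m=ab<2^{\alpha+\beta+2}\le2\cdot2^k$. So $m/2<N<m$, and $G$ is good by Lemmas 10(i) and 8. $\square$

So the case left is $H=\mathbb Z/p$ with $p>N=2^k$ prime and $k\ge2$. Lemma 10 settles $N<p\le N^2$ (note $p\ne2N$). Here Lemma 9 stops: $|Q_j|\le|S|=N$, so its hypothesis $|Q_j|\ge m/N$ forces $m\le N^2$. Put differently, each row uses at most $N$ translations, each for at most $N$ elements $h$. For larger $m$ the displacement $f(u,h)-h$ must take more than $N$ values in a row.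

## 5. Progression-free sets with more than $N$ translations

From now on $N=2^k$, $C=4^k=N^2$, $T=3^k$, and
$$\mathcal S_k=\Bigl\{\sum_{i<k}b_i3^i:b_i\in\{0,1\}\Bigr\}\subset\Bigl[0,\frac{T-1}2\Bigr],\qquad|\mathcal S_k|=N.$$
For example $\mathcal S_2=\{0,1,3,4\}$. If $s_1+s_2=2s_3$ in $\mathcal S_k$, compare base-3 digits; there are no carries, and each digit satisfies $b+b'=2b''$ with $b,b',b''\in\{0,1\}$, so $b=b'=b''$. Hence $s_1=s_2=s_3$. For $k\ge1$ half of the elements of $\mathcal S_k$ are even, since the parity is that of $\sum b_i$. Finally, $|s_1+s_2-2s_3|\le T-1$ on $\mathcal S_k$.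

The first way to have more displacements: take a larger progression-free set $\mathcal D$, and let each $h$ use only $N$ of its elements.

**Lemma 12.** Let $m$ be odd. Let $\mathcal D\subset\mathbb Z/m$ be AP-free (that is, $d_1+d_2=2d_3$ in $\mathcal D$ implies $d_1=d_2=d_3$), and let $Y_d\subset\mathbb Z/m$ $(d\in\mathcal D)$ be sets with $|Y_d|\le N^2$, such that each $h$ lies in exactly $N$ of the $Y_d$ and each $t$ lies in exactly $N$ of the $d+Y_d$. Then a good array for $\mathbb Z/m$ exists.

**Proof.** In the bipartite graph $\{(h,d):h\in Y_d\}$ split every $d$ into at most $N$ vertices of degree at most $N$, and color the edges properly with the colors $u\in[N]$. Each $h$ has degree $N$, so it meets every color exactly once; let $d(u,h)$ be the element $d$ of the edge of color $u$ at $h$. Then $u\mapsto d(u,h)$ is a bijection onto $\{d:h\in Y_d\}$. Each pair $(u,d)$ occurs for at most $N$ elements $h$, one for each vertex into which $d$ was split. Put $f(u,h)=h+d(u,h)$, with blocks $\{h:d(u,h)=d\}$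 in row $u$. Condition (a) is clear. A preimage of $t$ is determined by an element $d$ with $t-d\in Y_d$, that is, $t\in d+Y_d$; there are $N$ of these, which is (b). If $h_1,h_2$ in different blocks violated (c), we would get $d_1+d_2=2d_3$ in $\mathcal D$ with $d_1\ne d_2$, a contradiction. $\square$

**Lemma 13.** A good array for $\mathbb Z/m$ ($m$ odd) exists if

* (i) $k\ge2$ and $3^{k+1}\le m\le2\cdot4^k$; or
* (ii) $k=3$ and $65\le m\le79$.

**Proof of (i).** Let $\mathcal D=\mathcal S_{k+1}$. It is AP-free modulo $m$, since $|d_1+d_2-2d_3|\le3^{k+1}-1<m$. It splits into $N/2$ quadruples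
$$(d_1,d_2,d_3,d_4)=(c,c+1,c+4,c+3),\quad c\in9\mathcal S_{k-1},\qquad\text{with }d_1+d_3=d_2+d_4.$$
Choose $Y\subset\mathbb Z/m$ with $|Y|=(m-1)/2$. As $m$ is odd, $m\le2N^2-1$, so $|Y|$ and $m-|Y|$ are at most $N^2$. Writing $^c$ for complements, put for each quadruple
$$Y_{d_1}=Y,\quad Y_{d_2}=Y^c,\quad Y_{d_3}=Y+d_2-d_3,\quad Y_{d_4}=Y_{d_3}^c.$$
Each $h$ is in exactly two of these four. Moreover $d_3+Y_{d_3}=d_2+Y=(d_2+Y_{d_2})^c$, and $d_4+Y_{d_4}=(d_4+d_2-d_3+Y)^c=(d_1+Y_{d_1})^c$. So each $t$ is in exactly two of the four sets $d_i+Y_{d_i}$. Over all quadruples this gives $2\cdot N/2=N$. Apply Lemma 12.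

**Proof of (ii).** Here $N=8$, $N^2=64$. Let $X=\{0,2,3,7,8,10\}$ and $\mathcal D=X\cup(X+19)$, where $X+19=\{19,21,22,26,27,29\}$.

*$\mathcal D$ is AP-free in $\mathbb Z$.* The midpoints of pairs of equal parity in $X$ are $1,4,5,5,6,9$ (from $0,2,8,10$) and $5$ (from $3,7$); none lies in $X$. So neither $X$ nor $X+19$ contains a nonconstant AP. An AP with exactly its top term in $X+19$ needs $2x'-x\in X+19$ with $x,x'\in X$; as $2x'-x\le20$ and $20\notin X+19$, we need $2x'-x=19$, so $x$ is odd, $x\in\{3,7\}$ and $x'\in\{11,13\}$, impossible. An AP with exactly its bottom term in $X$ needs $2(19+a)-(19+a')=19+2a-a'\in X$ with $a,a'\in X$, so $2a-a'\le-9$; this forces $a=0$, $a'=10$, and the bottom term is $9\notin X$. Since $|d_1+d_2-2d_3|\le2\cdot29<65\le m$, $\mathcal D$ is AP-free modulo $m$.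

*The sets $Y_d$.* Split $\mathcal D$ into triples $\{x-\alpha,x,x+\beta\}$ and assign numbers $r$:
$$\begin{array}{c|cccc}\text{triple}&(0,8,19)&(3,10,21)&(2,7,22)&(26,27,29)\\\hline(\alpha,\beta,r)&(8,11,2)&(7,11,3)&(5,15,3)&(1,2,15)\\r(\alpha+\beta)&38&54&60&45\end{array}$$
For each triple take $r$ disjoint runs of $\alpha+\beta$ consecutive residues (possible as $r(\alpha+\beta)\le m$). Move the first $\alpha$ elements of each run by $+\beta$ and the last $\beta$ by $-\alpha$, and fix all other residues. This is a permutation of $\mathbb Z/m$. Let $O_{x+\beta},O_{x-\alpha},O_x$ be the sets of elements moved by $\beta,-\alpha,0$. They partition $\mathbb Z/m$. The sets $d+O_d$ partition $\mathbb Z/m$ too, because $d+O_d$ is the image of $O_d$ under the permutation, translated by $x$. Put $Y_d=O_d^c$. Now $|O_{x+\beta}|=r\alpha$ and $|O_{x-\alpha}|=r\beta$ are at least $15\ge m-64$, and $|Y_x|=r(\alpha+\beta)\le60$; so all $|Y_d|\le64$. Each $h$ is in exactly two of the three $Y_d$, each $t$ in exactly two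 of the three $d+Y_d$. The four triples give $8=N$. Apply Lemma 12. $\square$

Lemma 13 covers at most $m\le2N^2$. To go to arbitrarily large $m$ we let the displacement depend strongly on $h$.

## 6. Schemes: displacements with large second differences

Try $f(u,h)=\varphi(h)+s$ with $s\in\mathcal S_k$ and $\varphi$ a permutation of $[0,m)$. Put $x(h)=\varphi(h)-h$. If $h_1+h_2=2h_3$ in $\mathbb Z$ and $f(u,h_1)+f(u,h_2)=2f(v,h_3)$ in $\mathbb Z$, then
$$x(h_1)+x(h_2)-2x(h_3)=2s_3-s_1-s_2,$$
and the right side has absolute value at most $T-1$. So if the second difference of $x$ is at least $T$ in absolute value whenever the $h_i$ are far apart in a suitable sense, only nearby $h_i$ can conflict, and for nearby $h_i$ we have the freedom in the choice of $s$.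

**Definition.** Let $\delta\ge0$ be an integer. A *scheme* on $[0,n)$ (or on a translate of it) *with displacement at most $\delta$* is a permutation $\varphi$ of this interval together with a partition of it into intervals, called *cells*, of length at most $C$, such that $x(h)=\varphi(h)-h$ is constant on cells, $|x|\le\delta$, and
$$\text{if }h_1+h_2=2h_3\text{ and the }h_i\text{ are not all in one cell, then }|x(h_1)+x(h_2)-2x(h_3)|\ge T.\tag{3}$$
Its *length* is $n$. The length of an interval is its number of integers.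

Example (*single cell*): if $n\le C$, the identity with one cell is a scheme with $\delta=0$, since (3) is vacuous. An example with five cells follows Lemma 17.

In $\mathbb Z/m$ the equations hold only modulo $m$. The wrap-around is controlled by a parity choice: each row fixes the parity of $\varphi(h)+s$.

**Proposition 14.** Let $m>C$ be odd, and let $[0,m)$ have a scheme with displacement at most $\delta$, $4\delta+T\le2m$, such that
$$\text{if }h_1+h_2=2h_3\pm m,\text{ then }\bigl||x(h_1)+x(h_2)-2x(h_3)|-m\bigr|\ge T.\tag{4}$$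
Then $\mathbb Z/m$ has a good array. Condition (4) holds if $4\delta+T\le m$.

**Proof.** The last claim holds because $|x(h_1)+x(h_2)-2x(h_3)|\le4\delta\le m-T$.

**Step 1: the array.** We distribute the elements of $\mathcal S=\mathcal S_k$ so that rows fix a parity. Let $\mathcal S^0,\mathcal S^1$ be the even and the odd part of $\mathcal S$, each indexed by $\mathbb Z/(N/2)$. Since $T<C<m$, $\mathcal S$ injects into $\mathbb Z/m$. The rows are $u=(r,i)$, $r\in\mathbb Z/2$, $i\in\mathbb Z/(N/2)$. For a cell $J$, $\varphi(J)$ is an interval of length at most $C$, so for each parity $\rho$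
$$\#\{h\in J:\varphi(h)\equiv\rho\ (2)\}\le C/2=N\cdot N/2.$$
Choose $\alpha$ on this set with values in $\mathbb Z/(N/2)$ and fibers of size at most $N$. Let $s(u,h)$ be the element of $\mathcal S^{\varphi(h)+r}$ (superscript modulo 2) of index $i+\alpha(h)$, and put $f(u,h)=\varphi(h)+s(u,h)$ modulo $m$. For fixed $h$, $u\mapsto s(u,h)$ is a bijection onto $\mathcal S$. So $F_h=\varphi(h)+\mathcal S$, (a) holds, and (b) holds because $\varphi$ permutes $[0,m)$, which represents $\mathbb Z/m$. The blocks, the same in every row, are the sets of $h$ with the same cell, the same parity of $\varphi(h)$ and the same $\alpha(h)$; they have at most $N$ elements.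

**Step 2: condition (c).** Let $h_1,h_2\in[0,m)$ be in different blocks and suppose (c) is violated in row $u=(r,i)$. Let $h_3\in[0,m)$ represent $(h_1+h_2)/2$, so $h_1+h_2=2h_3+\eta m$ with $|\eta|\le1$. Let $s_i=s(u,h_i)$ for $i=1,2$, and let $s_3\in\mathcal S$ satisfy $f(u,h_1)+f(u,h_2)\equiv2(\varphi(h_3)+s_3)$ modulo $m$. Put $d_i=x(h_i)+s_i$, so that $h_i+d_i=\varphi(h_i)+s_i$. Then $d_1+d_2-2d_3=\kappa m$ with $\kappa\in\mathbb Z$, and
$$(\varphi(h_1)+s_1)+(\varphi(h_2)+s_2)-2(\varphi(h_3)+s_3)=(\eta+\kappa)m.\tag{5}$$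
For $i=1,2$ the parity of $s_i$ is that of $\varphi(h_i)+r$, so $\varphi(h_i)+s_i\equiv r\pmod2$. The left side of (5) is therefore even, and as $m$ is odd, $\kappa\equiv\eta\pmod2$. Also $|\kappa|m\le4\delta+T-1<2m$, so $|\kappa|\le1$. Let $B=x(h_1)+x(h_2)-2x(h_3)$; then $B-\kappa m=2s_3-s_1-s_2$ has absolute value at most $T-1$.

If $\eta=\pm1$, then $\kappa=\pm1$ and $\bigl||B|-m\bigr|\le T-1$, contradicting (4). If $\eta=0$, then $\kappa=0$ and $|B|\le T-1$. By (3) all $h_i$ are in one cell, so $B=0$ and $s_1+s_2=2s_3$; hence $s_1=s_2$. Equal parities give $\varphi(h_1)\equiv\varphi(h_2)\pmod2$, and equal indices give $\alpha(h_1)=\alpha(h_2)$. So $h_1,h_2$ are in the same block, a contradiction. $\square$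

## 7. Three ways of swapping intervals

We build long schemes from short ones by moving whole intervals.

**Lemma 15.** Cut $[0,n)$ into intervals (*pieces*), each with a scheme of displacement at most $\delta$, and then translate each piece $J$ by $\Theta_J$ so that the result is a permutation of $[0,n)$. Write $\Theta(h)=\Theta_J$ for $h\in J$ and $\Delta\Theta=\Theta(h_1)+\Theta(h_2)-2\Theta(h_3)$. If $|\Delta\Theta|\ge4\delta+T$ whenever $h_1+h_2=2h_3$ and the $h_i$ are not all in one piece, then the composite, with the inner cells as cells, is a scheme with displacement at most $\delta+\max|\Theta|$.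

**Proof.** The displacement of $h$ is its inner displacement plus $\Theta(h)$. If all $h_i$ lie in one piece, the $\Theta$'s cancel and (3) is (3) of that piece. Otherwise the inner displacements change $\Delta\Theta$ by at most $4\delta$, and at least $T$ remains. $\square$

Empty pieces are allowed and ignored.

**Lemma 16.** Let $A_1,\dots,A_4$ be consecutive intervals of length $\ell$. If $h_1+h_2=2h_3$ and all $h_i\in A_1\cup A_3$, or all $h_i\in A_2\cup A_4$, then all $h_i$ lie in one $A_j$.

**Proof.** By translation we may take $A_1=[0,\ell)$, $A_3=[2\ell,3\ell)$. If $h_1,h_2$ lie in the same interval, so does $h_3$, which is between them. Let $h_1\in A_1$, $h_2\in A_3$. If $h_3\in A_1$, then $h_2=2h_3-h_1\le2\ell-2$; if $h_3\in A_3$, then $h_1=2h_3-h_2\ge4\ell-(3\ell-1)=\ell+1$. Both are impossible. $\square$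

**Lemma 17 (one row of swaps).** Let the pieces be $Z_0,A_1,A_2,A_3,A_4,Z_1$ in this order, $|A_i|=a$, $|Z_i|=z_i\ge0$, with inner schemes of displacement at most $\delta$, $a\ge4\delta+T$, and $z_0,z_1\le4a$ if both are nonzero. Swapping $A_1\leftrightarrow A_2$ and $A_3\leftrightarrow A_4$ gives a scheme of length $4a+z_0+z_1$ with displacement at most $a+\delta$.

**Proof.** Here $\Theta=a\theta$ with $\theta=0,1,-1,1,-1,0$ on the six pieces. By Lemma 15 it suffices that, for $h_1+h_2=2h_3$, $\theta_1+\theta_2=2\theta_3$ forces all $h_i$ into one piece: otherwise $|\Delta\Theta|\ge a\ge4\delta+T$. If $\theta_3=\pm1$, equality forces $\theta_1=\theta_2=\theta_3$, and Lemma 16 applies. Let $\theta_3=0$. If $\{\theta_1,\theta_2\}=\{1,-1\}$, then $h_1,h_2$ and so $h_3$ lie in the interval $A_1\cup\dots\cup A_4$, contradicting $\theta_3=0$. So $\theta_1=\theta_2=0$. If $h_1,h_2$ are in the same $Z_i$, so is $h_3$. Otherwise, say, $h_1\in Z_0=[0,z_0)$ and $h_2\in Z_1$, both pieces nonempty. Then $h_3\in Z_0$ contradicts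 $h_1+h_2\ge z_0+4a\ge2z_0>2h_3$, and symmetrically $h_3\notin Z_1$. This contradicts $\theta_3=0$. $\square$

Example: $k=2$, $C=16$, $T=9$, $\delta=0$, $a=z_0=9$, $z_1=0$. On $[0,45)$ the displacement $x$ is $0,9,-9,9,-9$ on the five consecutive cells of length 9. For $(h_1,h_3,h_2)=(0,9,18)$ the second difference is $0-9-18=-27$.

**Lemma 18 (two rows of swaps).** Let $a,b,z_m,z_1$ be nonnegative integers at most $C$ with $a\ge T$, $b-a\ge T$, $3a-b\ge T$, $z_m,z_1\le4b$. Take single cells in the order $A_1,\dots,A_4$ (length $a$), $Z_m$, $B_1,\dots,B_4$ (length $b$), $Z_1$, and swap $A_1\leftrightarrow A_2$, $A_3\leftrightarrow A_4$, $B_1\leftrightarrow B_2$, $B_3\leftrightarrow B_4$. This is a scheme of length $4a+4b+z_m+z_1$ with displacement at most $b$.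

**Proof.** By Lemma 15 with $\delta=0$ we need $|\Delta|\ge T$ for $\Delta=\Delta\Theta$ whenever $h_1+h_2=2h_3$, $h_1\le h_3\le h_2$, not all in one piece. Let $A=\bigcup A_i$, $B=\bigcup B_i$; $\Theta=\pm a$ on $A$, $\pm b$ on $B$, $0$ on $Z_m,Z_1$. If all $h_i\in A$, then $\Delta$ is an even multiple of $a$; it vanishes only if the three signs agree, which Lemma 16 excludes; so $|\Delta|\ge2a$. Likewise $|\Delta|\ge2b$ if all $h_i\in B$. Otherwise, in the cases below pairs denote the places of $(h_1,h_2)$.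

* $h_3\in A$: then $h_1\in A$. If $h_2\in Z_m\cup Z_1$, $\Delta$ is an odd multiple of $a$. If $h_2\in B$, then $\Delta\in\{\pm a\pm b,\pm3a\pm b\}$ and $|\Delta|\ge\min(b-a,3a-b)$.
* $h_3\in Z_m$: for $(A,Z_m)$ and $(A,Z_1)$, $|\Delta|=a$; for $(A,B)$, $|\Delta|\ge b-a$; for $(Z_m,B)$, $|\Delta|=b$. The case $(Z_m,Z_1)$ is impossible: let $c$ be the first element of $Z_m$; then $h_1+h_2\ge2c+z_m+4b\ge2(c+z_m)>2h_3$.
* $h_3\in B$: for $(A,B)$, $\Delta=\pm a\pm b$ or $\pm a\pm3b$, so $|\Delta|\ge b-a$; for $(A,Z_1)$, $|\Delta|\ge2b-a$; for $(Z_m,B)$ and $(B,Z_1)$, $|\Delta|\in\{b,3b\}$; for $(Z_m,Z_1)$, $|\Delta|=2b$.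
* $h_3\in Z_1$: then $h_2\in Z_1$. If $h_1\in A$, $|\Delta|=a$; if $h_1\in B$, $|\Delta|=b$. The case $h_1\in Z_m$ is impossible: let $c'$ be the first element of $Z_1$; then $h_1=2h_3-h_2\ge2c'-(c'+z_1-1)>c'-4b$, and $c'-4b$ is the first element of $B_1$.

All values are at least $T$. $\square$

**Lemma 19 (nested swaps).** Let the pieces be $Z_0,A_0,\dots,A_{15},Z_1$ in this order, $|A_q|=a$, $|Z_i|=z_i\ge0$, with inner schemes of displacement at most $\delta$, $a\ge4\delta+T$, $z_0,z_1\le16a$ if both are nonzero, and $z=z_0+z_1$ at distance at least $T+4\delta$ from every element of $2a\mathbb Z$. If $m=16a+z$ is odd and $>C$, then $\mathbb Z/m$ has a good array.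

**Proof.** **Step 1: the permutation.** For $q=4q_1+q_0$, $0\le q_0,q_1\le3$, let $\sigma_i=(-1)^{q_i}$ and $\Theta=a\theta$ on $A_q$ with $\theta=4\sigma_1+\sigma_0\in\{\pm3,\pm5\}$; let $\theta=0$ on $Z_0,Z_1$. The piece of index $(q_1,q_0)$ goes to the place of index $(q_1+\sigma_1,q_0+\sigma_0)$. Since $q\mapsto q+(-1)^q$ permutes $\{0,1,2,3\}$, this is a permutation of $[0,m)$.

**Step 2: condition (3).** We show that $\theta_1+\theta_2=2\theta_3$ and $h_1+h_2=2h_3$ force all $h_i$ into one piece. Let $\theta_3=0$, say $h_3\in Z_0=[0,z_0)$. The smaller of $h_1,h_2$ is in $Z_0$, so the other also has $\theta=0$. If it were in $Z_1$, then $h_1+h_2\ge z_0+16a\ge2z_0>2h_3$, impossible; so all are in $Z_0$. The case $h_3\in Z_1$ is symmetric. Let $\theta_3\ne0$. If exactly one of $\theta_1,\theta_2$ is $0$, the other, which is odd, equals $2\theta_3$, impossible; both $0$ is impossible too. So all $\theta_i$ are odd. Let $\sigma_1^{(i)},\sigma_0^{(i)}$ be the signs belonging to $h_i$. Then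
$$4\bigl(\sigma_1^{(1)}+\sigma_1^{(2)}-2\sigma_1^{(3)}\bigr)+\bigl(\sigma_0^{(1)}+\sigma_0^{(2)}-2\sigma_0^{(3)}\bigr)=0.$$
The first bracket is even, so the first term is divisible by $8$; the second has absolute value at most $4$. So both vanish, the three signs $\sigma_1$ agree, and the three signs $\sigma_0$ agree. By Lemma 16 with $\ell=4a$ all $h_i$ have the same $q_1$; by Lemma 16 with $\ell=a$ they have the same $q_0$.

Hence otherwise $|\Delta\Theta|\ge a\ge4\delta+T$, and Lemma 15 gives a scheme with displacement at most $5a+\delta$. Moreover $4(5a+\delta)+T\le21a\le2m$.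

**Step 3: condition (4).** Let $h_1+h_2=2h_3\pm m$ and $\Delta\Theta=\mu a$. If all $\theta_i$ are odd, then $\mu$ is even and $\bigl||\mu|a-m\bigr|=\bigl|(|\mu|-16)a-z\bigr|\ge T+4\delta$ by the hypothesis on $z$. If some $\theta_i=0$, then $|\mu|\le15$, as $|\theta|\le5$; so $m-|\mu|a\ge a+z\ge T+4\delta$. The inner displacements change the sum by at most $4\delta$, so (4) holds. Apply Proposition 14. $\square$

**Lemma 20 (iteration).** Let $\lambda\ge T$, and suppose every length $4\delta+\zeta$, $\zeta\in[\lambda,\mu]$, has a scheme with displacement at most $\delta$. Then for each $\zeta\in[\lambda,\mu]$, putting $\delta'=5\delta+\zeta$, every length $4\delta'+\zeta'$, $\zeta'\in[\lambda,\mu]$, has a scheme with displacement at most $\delta'$.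

**Proof.** Use Lemma 17 with $a=4\delta+\zeta\ge4\delta+T$, $z_0=4\delta+\zeta'$, $z_1=0$. The length is $20\delta+4\zeta+\zeta'=4\delta'+\zeta'$ and the displacement is at most $a+\delta=\delta'$. $\square$

## 8. Covering all primes $p\ge5\cdot3^k$ when $k\ge3$

**Proposition 21.** Let $k\ge3$, and let $p$ be a prime with $p\ge5T$ and $p>C$. Then $\mathbb Z/p$ has a good array.

**Proof.** For $k\ge3$ we have $C-T\ge37$ and $C\ge2T$, as one sees at $k=3$ ($C=64$, $T=27$); both inequalities persist when $k$ grows.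

**Step 1: many short schemes.** Let
$$\Delta_L=\mathbb Z\cap\Bigl[\tfrac{T(5^L-1)}4,\tfrac{C(5^L-1)}4\Bigr],\qquad L\ge0.$$
So $\Delta_0=\{0\}$, and $\Delta_{L+1}=\{5\delta+\zeta:\delta\in\Delta_L,\zeta\in[T,C]\}$: the end points match, and there are no gaps since $C-T\ge4$. Starting with single cells for $L=0$ and applying Lemma 20 with $[\lambda,\mu]=[T,C]$, we get: for $\delta\in\Delta_L$ and $\zeta\in[T,C]$, the length $4\delta+\zeta$ has a scheme with displacement at most $\delta$.

**Step 2: ranges of $m$.** For $L\ge1$, good arrays for $\mathbb Z/m$ exist for all odd $m>C$ in the following ranges.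

* **(A)** $m\in[5^LT,5^LC]$. Write $m=4\delta+\zeta$ with $\delta\in\Delta_L$, $\zeta\in[T,C]$; this fills the range, as $C-T\ge3$. Since $4\delta+T\le m$, Proposition 14 applies.
* **(B)** $m\in[5^LC,6\cdot5^{L-1}C]$. Use Lemma 17 with $a=4\delta+C$, $z_i=4\delta+\zeta_i\le4a$, $\delta\in\Delta_{L-1}$, $\zeta_i\in[T,C]$. The displacement is at most $5\delta+C$, the length is $m=24\delta+4C+\zeta_0+\zeta_1$, and $m-4(5\delta+C)=4\delta+\zeta_0+\zeta_1\ge T$, so Proposition 14 applies. As $2C-2T\ge23$, these $m$ fill an interval, from $6T\cdot5^{L-1}-4T+4C$ to $6\cdot5^{L-1}C$. The left end is at most $5^LC$: for $L=1$ this says $2T\le C$; for $L\ge2$ it says $5^{L-1}(5C-6T)\ge4(C-T)$, and indeed $5C-6T\ge4(C-T)$ because $C\ge2T$.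
* **(C)** $m\in[17\cdot5^{L-1}T+128,\,17\cdot5^{L-1}C]$. Use Lemma 19 with $a=4\delta+\zeta$, $z_0=4\delta+\zeta_0$, $z_1=0$, where $\delta\in\Delta_{L-1}$, $\zeta\in[T+8,C]$ and $\zeta_0\in[T,\min(C,2\zeta-T)]$. Then $z_0\ge T+4\delta$ and $2a-z_0=4\delta+2\zeta-\zeta_0\ge T+4\delta$, so $z=z_0$ has the required distance from $2a\mathbb Z$. Here $m=68\delta+16\zeta+\zeta_0$. For fixed $\zeta$ the range of $\zeta_0$ contains $[T,T+16]$, since $2\zeta-T\ge T+16$ and $C\ge T+16$; for $\zeta=C$ it is $[T,C]$. So $16\zeta+\zeta_0$ fills $[17T+128,17C]$. The difference of the end points is at least $17\cdot37-128=501\ge67$, so adding $68\delta$ leaves no gaps and fills the claimed interval.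

**Step 3: $k\ge4$.** All odd $m\ge5T$ with $m>C$ are covered. Indeed (A) and (B) cover $[5^LT,6\cdot5^{L-1}C]$. Next, $6\cdot5^{L-1}C\ge17\cdot5^{L-1}T+127$, so (C) continues without a gap: we have $6C-17T\ge159$, because for $k=4$ it is $1536-1377=159$ and $6\cdot4^{k+1}-17\cdot3^{k+1}\ge4(6\cdot4^k-17\cdot3^k)$. Finally $17\cdot5^{L-1}C\ge5^{L+1}T$, because $17C\ge34T\ge25T$; so (A) for $L+1$ continues.

**Step 4: $k=3$.** Now $6C=384<459=17T$, so there is a gap between (B) and (C), which Lemma 18 helps to close. The ranges are $[27\cdot5^L,384\cdot5^{L-1}]$ from (A) and (B), and $[459\cdot5^{L-1}+128,1088\cdot5^{L-1}]$ from (C). Moreover: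

* **(D)** $m\in5^{L-1}[324,532]$. For $(a,b)=(27,54)$ and $(37,64)$ Lemma 18 applies: $b-a=27$ in both cases, $3a-b=27$ and $47$. It gives schemes with displacement at most $b$ for all lengths $4b+\zeta$, $\zeta\in[\lambda,\mu]=[4a,4a+128]$. Applying Lemma 20 $j=L-1$ times gives schemes with displacement at most $\delta$ and length $4\delta+\zeta$ for all integers $\delta\in\bigl[5^jb+\lambda\frac{5^j-1}4,\,5^jb+\mu\frac{5^j-1}4\bigr]$ and $\zeta\in[\lambda,\mu]$; no $\delta$ is missed since $\mu-\lambda=128\ge4$. The lengths $m=4\delta+\zeta$ fill $5^j[4a+4b,4a+4b+128]$, and $4\delta+T\le m$, so Proposition 14 applies. The two choices give $5^j[324,452]$ and $5^j[404,532]$.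

Since $384\ge324$, (D) continues (A) and (B). For $L\ge2$, $532\cdot5^{L-1}\ge459\cdot5^{L-1}+127$, as $73\cdot5\ge127$. And $1088\cdot5^{L-1}\ge675\cdot5^{L-1}=27\cdot5^{L+1}$. So all odd $m\ge135$ are covered except possibly those in $[533,586]$. The primes there are $541,547,557,563,569,571,577$. Use Lemma 19 with $\delta=0$, single cells, and $p=16a+z$:
$$541=16\cdot32+29,\quad547=16\cdot32+35,\quad557=16\cdot33+29,\quad563=16\cdot33+35,$$
$$571=16\cdot34+27,\quad577=16\cdot34+33,\quad569=16\cdot30+89.$$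
In the first six cases $27\le z\le2a-27$, with $z_0=z$ and $z_1=0$. In the last case $2a=60$, $89-60=29$, $120-89=31$, with $z_0=45$, $z_1=44$. $\square$

## 9. Halving $\mathcal S_k$ for the short lengths

Lemma 17 with $a\ge T$ and Proposition 14 need $m\ge4a+T\ge5T$. For slightly smaller $m$ we let $a$ go down to $\frac23T$. Then an odd multiple of $a$ no longer reaches $T$, so we must make the sums $s_1+s_2$ less flexible exactly when one of $h_1,h_2$ is in a swapped piece and the other is not.

**Lemma 22.** Let $k\ge2$, $m=4a+z_0+z_1$ odd, $2\cdot3^{k-1}\le a\le C/2$, $0\le z_i\le\min(C/2,4a)$, $z_0+z_1\ge T$. Then $\mathbb Z/m$ has a good array.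

**Proof.** **Step 1: the array.** Let $\varphi$ be the swap permutation of Lemma 17 on the pieces $Z_0,A_1,\dots,A_4,Z_1$, with the identity inside the pieces; $x=\varphi-\mathrm{id}$, $|x|\le a$. Let $P_0=\mathcal S_{k-1}$ and $P_1=3^{k-1}+\mathcal S_{k-1}$, so $\mathcal S_k=P_0\sqcup P_1$. Each $P_j$ has $N/4$ even and $N/4$ odd elements, which we index by $\mathbb Z/(N/4)$. The rows are $u=(j,r,i)\in\mathbb Z/2\times\mathbb Z/2\times\mathbb Z/(N/4)$. Let $g(h)=0$ for $h\in A=\bigcup A_i$ and $g(h)=1$ for $h\in Z_0\cup Z_1$. A piece has length at most $C/2$, so it contains at most $C/4=N\cdot N/4$ elements with $\varphi(h)$ of a given parity; choose $\alpha$ on these with values in $\mathbb Z/(N/4)$ and fibers of size at most $N$. Let $s(u,h)$ be the element of $P_{j+g(h)}$ of parity $\varphi(h)+r$ and index $i+\alpha(h)$, and $f(u,h)=\varphi(h)+s(u,h)$ modulo $m$. For fixed $h$, $u\mapsto s(u,h)$ is a bijection onto $\mathcal S_k$, which injects into $\mathbb Z/m$ since $m>T$. So $F_h=\varphi(h)+\mathcal S_k$,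 and (a), (b) hold. Blocks: same piece, same parity of $\varphi$, same $\alpha$.

**Step 2: condition (c).** For a violation with $h_1,h_2$ in different blocks of row $u$, define $\eta,\kappa,s_1,s_2,s_3$ as in the proof of Proposition 14. As there, $\kappa\equiv\eta\pmod2$. Now $|\kappa|m\le4a+T-1<m$, so $\kappa=0$, hence $\eta=0$. So $h_1+h_2=2h_3$ and $B=x(h_1)+x(h_2)-2x(h_3)=2s_3-s_1-s_2$, in particular $|B|\le T-1$.

* All $h_i$ in one piece: $B=0$, so $s_1=s_2$. As $g(h_1)=g(h_2)$, the elements $h_1,h_2$ have the same parity of $\varphi$ and the same $\alpha$, hence are in the same block, a contradiction.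
* Not all in one piece, $h_1,h_2\in A$: then $h_3\in A$, and $B$ is an even multiple of $a$, nonzero by Lemma 16. So $|B|\ge2a\ge4\cdot3^{k-1}>T-1$, a contradiction.
* Not all in one piece, $h_1,h_2\in Z_0\cup Z_1$: they lie in different $Z_i$, and as in Lemma 17 (because $z_i\le4a$) $h_3\in A$. So $|B|=2a>T-1$, a contradiction.
* One of $h_1,h_2$ in $A$, the other in $Z_0\cup Z_1$: $B$ is an odd multiple of $a$, so $|B|\ge2\cdot3^{k-1}$. But one of $s_1,s_2$ is in $P_0$ and the other in $P_1$, so $s_1+s_2\in[3^{k-1},2\cdot3^{k-1}-1]$, while $2s_3\in[0,3^k-1]$. Hence $|2s_3-s_1-s_2|\le2\cdot3^{k-1}-1$, a contradiction. $\square$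

**Proposition 23.** Let $k\ge2$ and let $p>2^k$ be prime. Then $(\mathbb Z/2)^k\times\mathbb Z/p$ is good, except possibly if $k=2$ and $p\in\{17,19,23\}$ or $p\ge53$.

**Proof.** By Lemma 8 it suffices to find good arrays.

* $k\ge4$: for $p\le4^k$ use Lemma 10. For $4^k<p\le2\cdot4^k$ use Lemma 13(i), as $3^{k+1}<4^k$. For $p>2\cdot4^k$ we have $p>5\cdot3^k$ and $p>C$; use Proposition 21.
* $k=3$: for $p\le64$ use Lemma 10. For $p=67,71,73,79$ use Lemma 13(ii). For $81\le p\le128$ use Lemma 13(i). For $131=4\cdot26+14+13$ use Lemma 22 ($18\le26\le32$, $14,13\le32$, $14+13=27=T$). The numbers $129$ and $133$ are not prime. For $p\ge135$ use Proposition 21.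
* $k=2$ ($N=4$, $C=16$, $T=9$): for $p\le16$ use Lemma 10. For $p=29,31$ use Lemma 13(i), as $27\le p\le32$. For $37=4\cdot7+9$, $41=4\cdot8+9$, $43=4\cdot8+11$, $47=4\cdot8+15$ use Lemma 22: $6\le a\le8$, and the remainders split as $9=5+4$, $11=6+5$, $15=8+7$ into parts at most $8$. The remaining primes $p>4$ are $17,19,23$ and those $\ge53$. $\square$

The argument of Section 8 does not extend to $k=2$: range (B) used $C\ge2T$ and range (C) used $C\ge T+16$, and both fail for $C=16$, $T=9$.

## 10. Four rows of reciprocals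

Let $k=2$ and $H=\mathbb F_p$. Choose $S\subset\mathbb F_p^*$ with $|S|=4$, use it to index the rows, and try $f(u,h)=u/h$. If $\tau_i=u/h_i$ for $i=1,2$, then $h_3=\frac12(h_1+h_2)=u(\tau_1+\tau_2)/(2\tau_1\tau_2)$. The conflict $\tau_1+\tau_2=2s/h_3$ becomes $(\tau_1+\tau_2)^2=4(s/u)\tau_1\tau_2$, a condition on the ratio $\tau_2/\tau_1$ alone. So a coloring of the values $\tau$ could serve all rows at once.

The obstacle is $h=0$. If we put $f(u,0)=0$ for all $u$, then the AP $(u,0),(v,0),(u,0)$ with $u\ne v$ satisfies (1) and is preserved. So in each row we exchange values: $0$ receives a nonzero value $t_u$, and the element $h_u=u/t_u$ that had this value receives $0$. The proposition below lists what must hold near the exchanged values.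

**Notation.** Let $S/S=\{s/u:s,u\in S\}$ and $S/u=\{s/u:s\in S\}$. Let $Y\subset\mathbb F_p^*$ be the set of roots of the polynomials
$$y^2+(2-4w)y+1,\qquad w\in(S/S)\setminus\{1\}.\tag{6}$$
A quarter of the discriminant is $(1-2w)^2-1=4w(w-1)\ne0$. So $w$ contributes a pair $\{y,y^{-1}\}$ if $\chi(w(w-1))=1$ (we say $w$ is *bad*) and nothing otherwise. Here $y\ne\pm1$, since $y=1$ gives $w=1$ and $y=-1$ gives $w=0$. Let $\Gamma$ be the graph on $\mathbb F_p^*$ in which $t$ is joined to $yt$ for $y\in Y$.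

**Proposition 24.** Suppose there are distinct $t_u\in\mathbb F_p^*$ $(u\in S)$ such that the $h_u=u/t_u$ are distinct, and a map $\varepsilon:\mathbb F_p\to\mathbb Z/4$ that is a proper coloring of $\Gamma$ on $\mathbb F_p^*$, such that for all $u\in S$:

* (C1) $\varepsilon(t_u)\ne\varepsilon(t)$ for all $t\ne t_u$ in $\{-t_u\}\cup\{t_u/(4w-1):w\in S/u,\ 4w\ne1\}$;
* (C2) $\varepsilon(0)\ne\varepsilon(t)$ for all $t\ne t_u$ in $\{-t_u\}\cup\{(4w-1)t_u:w\in S/u,\ 4w\ne1\}$;
* (C3) if $\frac14\in S/u$, then $\varepsilon(0)\ne\varepsilon(t_u)$.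

Then $(\mathbb Z/2)^2\times\mathbb Z/p$ is good.

**Proof.** **Step 1: the permutation.** Let $f(u,h)=u/h$ for $h\ne0,h_u$; $f(u,h_u)=0$; $f(u,0)=t_u$. For each $u$ the map $h\mapsto f(u,h)$ is a bijection of $\mathbb F_p$. With a bijection $\iota:S\to\mathbb Z/4$ put $e(u,h)=\iota(u)+\varepsilon(f(u,h))$ and $\pi(u,h)=(e(u,h),f(u,h))$, where $S$ and $\mathbb Z/4$ are identified, as sets, with $(\mathbb Z/2)^2$. This is a bijection: $f$ and $e$ determine $\iota(u)=e-\varepsilon(f)$, hence $u$, and then $h$. With $F_h=\{f(v,h):v\in S\}$ we have $F_h=S/h$ for $h\ne0$, except that $F_{h_v}=((S\setminus\{v\})/h_v)\cup\{0\}$; and $F_0=\{t_v:v\in S\}$. All these sets have four elements, so $v\mapsto f(v,h)$ is injective.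

**Step 2: what must be shown.** A preserved nonconstant AP is $(u,h_1),(v,h_3),(u,h_2)$ with $h_1+h_2=2h_3$ and (1). If $h_1=h_2$, then $f(u,h_3)=f(v,h_3)$, so $u=v$ and the AP is constant. So $h_1\ne h_2$, and it suffices to prove: if $h_1\ne h_2$, $h_3=(h_1+h_2)/2$, $\tau_i=f(u,h_i)$ $(i=1,2)$ and $\tau_1+\tau_2=2\tau_3$ with $\tau_3\in F_{h_3}$, then $\varepsilon(\tau_1)\ne\varepsilon(\tau_2)$. Note $\tau_1\ne\tau_2$. Call $h\ne0,h_u$ *regular*. A nonzero element of $F_h$, $h\ne0$, has the form $s/h$ with $s\in S$; put $w=s/u$ for the $s$ that occurs.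

**Step 3: the cases.**

* *$h_1,h_2$ regular.* If $h_3=0$, then $\tau_1+\tau_2=0$, so $\tau_3=0\notin F_0$, impossible. If $h_3\ne0$, then $\tau_1+\tau_2=u(h_1+h_2)/(h_1h_2)\ne0$, so $\tau_3=s/h_3=2s\tau_1\tau_2/(u(\tau_1+\tau_2))$ and $(\tau_1+\tau_2)^2=4w\tau_1\tau_2$. So $y=\tau_2/\tau_1\ne1$ satisfies $y^2+(2-4w)y+1=0$. For $w=1$ this would be $(y-1)^2=0$; so $w\ne1$, $y\in Y$, and $\varepsilon(\tau_1)\ne\varepsilon(\tau_2)$ because $\varepsilon$ is proper.
* *$h_1=0$, $h_2$ regular.* Then $\tau_1=t_u$, $\tau_2=u/h_2\ne t_u$, $h_3=h_2/2\ne0$. If $\tau_3=0$, then $\tau_2=-t_u$. Otherwise $\tau_3=2s/h_2=2w\tau_2$, so $t_u=(4w-1)\tau_2$ and $4w\ne1$. In both cases use (C1).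
* *$h_1=h_u$, $h_2$ regular.* Then $\tau_1=0$ and $\tau_2\ne0,t_u$. If $h_3=0$, then $h_2=-h_u$ and $\tau_2=-t_u$. If $h_3\ne0$, then $\tau_3=\tau_2/2\ne0$, so $\tau_3=s/h_3$ and $\tau_2=4s/(u/t_u+u/\tau_2)=4wt_u\tau_2/(t_u+\tau_2)$, that is, $\tau_2=(4w-1)t_u$, and $4w\ne1$. In both cases use (C2).
* *$\{h_1,h_2\}=\{0,h_u\}$.* Then $h_3=h_u/2\ne0$ and $t_u=2\tau_3$, so $\tau_3=2s/h_u=2wt_u$ and $w=\frac14$. Use (C3). $\square$

**The prime $17$.** Take $S=\{1,16,4,13\}$. This is a group, so $S/u=S$ for all $u\in S$. The values $w(w-1)$ are $2,12,3$ for $w=-1,4,13$; of these only $2=6^2$ is a square, so only $w=-1$ is bad. The polynomial $y^2+6y+1$ has the roots $2$ and $9$, so $Y=\{2,9\}$. For $w=1,16,4$ we get $4w-1=3,12,15$, with inverses $6,10,8$; and $w=13=\frac14$. Take $t_1=4$, $t_{16}=1$, $t_4=5$, $t_{13}=16$; then $h_1,h_{16},h_4,h_{13}=13,16,11,4$. Let $\varepsilon(0)=3$, and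
$$\varepsilon=2\text{ on }\{1,4,5\},\quad\varepsilon=0\text{ on }\{16,13,3,12,14\},\quad\varepsilon=1\text{ on }\{2,8,15,9,6,7,11,10\}.$$
The graph $\Gamma$ consists of the cycles $1,2,4,8,16,15,13,9$, with colors $2,1,2,1,0,1,0,1$, and $3,6,12,7,14,11,5,10$, with colors $0,1,0,1,0,1,2,1$. So $\varepsilon$ is proper. (C2) and (C3) hold since color 3 occurs only at $0$. For (C1), the lists consist of $-t_u,6t_u,10t_u,8t_u$. For $t_u=4,1,5$ they are $\{13,7,6,15\}$, $\{16,6,10,8\}$, $\{12,13,16,6\}$, with no element of color 2. For $t_u=16$ the list is $\{1,11,7,9\}$, with no element of color 0. So $(\mathbb Z/2)^2\times\mathbb Z/17$ is good.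

## 11. The primes $p\ge53$: character sums choose $S$

**Lemma 25.** For every prime $p\ge53$ there is a set $S\subset\mathbb F_p^*$, $|S|=4$, such that either no $w\in(S/S)\setminus\{1\}$ is bad, or exactly one is bad and $\frac14\notin S/S$. Moreover $S=\{\pm1,\pm c\}$, so that $|S/S|\le6$, if $p\not\equiv7\pmod8$, and $S=\{1,g,g^2,g^3\}$, so that $|S/S|\le7$, if $p\equiv7\pmod8$.

**Proof for $p\not\equiv7\pmod8$.** Let $S=\{\pm1,\pm c\}$ with
$$c\ne0,\pm1,\qquad\chi(1-c)=\chi(1+c)=-1,\qquad\text{and }\chi(c)=1\text{ if }p\equiv1\pmod 4.$$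
Then $S/S=\{\pm1,\pm c,\pm c^{-1}\}$.

**Step 1: which $w$ are bad.** The value $\chi(w(w-1))$ is $\chi(2)$ for $w=-1$. For $w=\pm c^{-1}$ it is $\chi(c^{-2}(1\mp c))=-1$. For $w=c$ it is $\chi(-c)\chi(1-c)=-\chi(-c)$, and for $w=-c$ it is $\chi(c)\chi(1+c)=-\chi(c)$. If $p\equiv5\pmod8$, then $\chi(2)=-1$ and $\chi(\pm c)=1$, so no $w$ is bad. If $p\equiv1\pmod8$, then $\chi(2)=1$, and only $w=-1$ is bad. If $p\equiv3\pmod8$, then $\chi(2)=\chi(-1)=-1$, and exactly one of $w=\pm c$ is bad.

**Step 2: counting $c$ for $p\equiv1\pmod4$.** The number of admissible $c$ is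
$$\tfrac18\sum_{c\ne0,\pm1}(1+\chi(c))(1-\chi(1-c))(1-\chi(1+c)).$$
Sum first over all $c\in\mathbb F_p$ and expand, using Fact C and $\chi(-1)=1$. We have $\sum1=p$; the linear sums are $0$; $-\sum\chi(c-c^2)=1$; $-\sum\chi(c+c^2)=1$; $\sum\chi(1-c^2)=-1$; and $E=\sum\chi(c-c^3)$ satisfies $|E|\le2\sqrt p$. The total is $p+1+E$. The term $c=0$ is $0$, and the terms $c=\pm1$ are $2(1-\chi(2))$ each. So the number is
$$\tfrac18(p-3+4\chi(2)+E)\ge\tfrac18(p-3+4\chi(2)-2\sqrt p).$$
For $p\equiv5\pmod8$ this is $\frac18(p-7-2\sqrt p)>0$. For $p\equiv1\pmod8$ we have $p\ge73$, and it is $\frac18(\sqrt p-1)^2>4$.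

**Step 3: counting $c$ for $p\equiv3\pmod8$.** The number is $\frac14\sum_{c\ne0,\pm1}(1-\chi(1-c))(1-\chi(1+c))$. The sum over all $c$ is $p+\sum\chi(1-c^2)=p-\chi(-1)=p+1$, the term $c=0$ is $0$, and the terms $c=\pm1$ are $1-\chi(2)=2$ each. So the number is $\frac14(p-3)>4$.

**Step 4: avoiding $\frac14$.** For $p\equiv1,3\pmod8$ there are more than four admissible $c$, so we may choose $c\notin\{\pm4,\pm\frac14\}$. Then $\frac14\notin S/S$; also $\frac14\ne\pm1$ because $p\ne3,5$. $\square$

**Proof for $p\equiv7\pmod8$.** Then $p\ge71$. Let $S=\{1,g,g^2,g^3\}$ with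
$$\chi(g)=-1,\qquad\chi(1-g)=-1,\qquad\chi(1+g+g^2)=1.$$

**Step 1: such $g$ exist.** Their number is
$$\tfrac18\sum_{g\in\mathbb F_p}(1-\chi(g))(1-\chi(1-g))(1+\chi(1+g+g^2)).$$
Indeed the terms with $g=0$ or $g=1$ vanish. So do those with $1+g+g^2=0$, where $g^3=1$ and $g=g^4$ is a nonzero square. Expand: $\sum1=p$; the linear sums are $0$; $\sum\chi(g-g^2)=-\chi(-1)=1$; $\sum\chi(1+g+g^2)=-1$. There are two cubic sums, with polynomials $g(1+g+g^2)$ and $(1-g)(1+g+g^2)$, each at most $2\sqrt p$ in absolute value, and one quartic sum, at most $3\sqrt p$. All these polynomials are squarefree, since $1+g+g^2$ has discriminant $-3\ne0$ and values $1,3\ne0$ at $0,1$. So the sum is at least $p-7\sqrt p>0$.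

**Step 2: $|S|=4$.** As $\chi(2)=1$ and $\chi(1-g)=-1$, $g\ne-1$. Also $g\ne1$, and $g^3\ne1$, since otherwise $g=g^4$ is a square. So $|S|=4$ and $S/S=\{g^j:|j|\le3\}$.

**Step 3: which $w$ are bad.** We have $\chi(-1)=-1$ and $\chi(1-g^3)=\chi(1-g)\chi(1+g+g^2)=-1$. For $w=g^j$ with $j>0$, $\chi(w(w-1))=\chi(g)^j\chi(-1)\chi(1-g^j)$, and for $w=g^{-j}$ it is $\chi(g^{-2j}(1-g^j))=\chi(1-g^j)$. So the value is $-1$ for $w=g,g^{-1},g^3,g^{-3}$. For $w=g^2$ and $w=g^{-2}$ the values are $-\chi(1-g^2)$ and $\chi(1-g^2)$: exactly one of these is bad.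

**Step 4: $\frac14\notin S/S$.** If $g^{\pm1}=\frac14$ or $g^{\pm3}=\frac14$, then $g$ is a square, contradicting $\chi(g)=-1$. Also $1\ne\frac14$. If $g^{\pm2}=\frac14$, then $g\in\{\pm2,\pm\frac12\}$. Here $g=2$ and $g=\frac12$ contradict $\chi(g)=-1$. For $g=-2$ we have $1-g=3=1+g+g^2$; for $g=-\frac12$ we have $1-g=\frac32$ and $1+g+g^2=\frac34$. In both cases $\chi(1-g)=\chi(3)=\chi(1+g+g^2)$, a contradiction. $\square$

**Proposition 26.** For every prime $p\ge53$, $(\mathbb Z/2)^2\times\mathbb Z/p$ is good.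

**Proof.** Take $S$ from Lemma 25. Either $Y=\emptyset$, or $Y=\{y,y^{-1}\}$ with $y\ne\pm1$. In the latter case $\Gamma$ is a disjoint union of cycles, all of length the order of $y$, which is at least $3$; so $\Gamma$ is 3-colorable. Also $\frac14\notin S/S$ in this case.

**Step 1: the $t_u$.** Choose the $t_u$ one after another so that for $u\ne v$ the ratio $t_v/t_u$ avoids
$$\{1,-1,v/u\}\cup Y\cup\{(4w-1)^{\pm1}:w\in S/u\cup S/v,\ 4w\ne1\}.$$
The condition for $(u,v)$ is equivalent to that for $(v,u)$, by taking inverses. At most $3+2+2\cdot6=17$ ratios are forbidden for $S=\{\pm1,\pm c\}$, and at most $3+2+2\cdot7=19$ for $S=\{1,g,g^2,g^3\}$. At most three elements have been chosen before. As $3\cdot17=51<52\le p-1$, respectively $3\cdot19=57<70\le p-1$, the choice is possible. Then the $t_u$ are distinct, and the $h_u$ are distinct (as $h_u=h_v$ means $t_v/t_u=v/u$). The set $W=\{t_u:u\in S\}$ is independent in $\Gamma$, and no element other than $t_u$ in the lists of (C1), (C2) for $u$ lies in $W$.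

**Step 2: the coloring.** If $Y=\emptyset$, let $\varepsilon(0)=3$, $\varepsilon=2$ on $W$, and $\varepsilon=0$ elsewhere. Here $\Gamma$ has no edges. In (C1), $\varepsilon(t_u)=2$ and the other listed elements have color 0; in (C2) and (C3), color 3 occurs only at $0$. If $Y\ne\emptyset$, let $\varepsilon=3$ on $W\cup\{0\}$, and on the rest take a proper 3-coloring of $\Gamma$ with the colors $0,1,2$. This is proper on $\mathbb F_p^*$ because $W$ is independent. In (C1) and (C2) the listed elements $t\ne t_u$ are nonzero and not in $W$, so they do not have color 3; (C3) is vacuous. Proposition 24 applies. $\square$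

## 12. The primes $19$ and $23$, and the end of the proof

In both cases we write nonzero elements through their logarithms. The lists of (C1) have logarithms $\log t_u+\frac{p-1}2$ and $\log t_u-\log(4w-1)$; those of (C2) have $\log t_u+\frac{p-1}2$ and $\log t_u+\log(4w-1)$.

**The prime $19$.** Let $S=\{1,-1,2,-2\}$; take logarithms to base 2, in $\mathbb Z/18$. The powers $2^0,\dots,2^{17}$ are
$$1,2,4,8,16,13,7,14,9,18,17,15,11,3,6,12,5,10.$$
Here $S/S=\{\pm1,\pm2,\pm10\}$. For $w=-1,2,-2,10,-10$ we have $w(w-1)=2,2,6,14,15$, with logarithms $1,1,14,7,11$. So only $w=-2$ is bad. The polynomial is $y^2+10y+1$, and $Y=\{4,5\}$, with logarithms $\pm2$. Also $\frac14=5\notin S/S$. The logarithms of $4w-1$, $w\in S/u$, are $13,7,6,17$ for $u=\pm1$; for $u=\pm2$ they are $13,7,4$ and $0$, and the last one gives $t=t_u$.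

Choose $\log t_u=0,7,3,15$ for $u=1,-1,2,-2$. As $\log u=0,9,1,10$, we get $\log h_u=0,2,16,13$. So the $t_u$ are distinct and the $h_u$ are distinct.

Colors: color 3 for the element $0$ and the logarithms $0,3,15$; color 2 for the logarithm $7$. In $\Gamma$, logarithms are adjacent if they differ by $\pm2$, so $0,3,15$ are pairwise nonadjacent. The remaining components are the paths
$$2,4,\dots,16;\qquad5;\qquad9,11,13;\qquad17,1,$$
which get the colors $0,1$ alternating. This is a proper coloring.

* (C1), in logarithms: for $u=1$: $9,5,11,12,1$; for $u=2$: $12,8,14,17$; for $u=-2$: $6,2,8,11$. None has color 3. For $u=-1$: $t_u$ has logarithm $7$, the only element of color 2.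
* (C2): for $u=1$: $9,13,7,6,17$; for $u=-1$: $16,2,14,13,6$; for $u=2$: $12,16,10,7$; for $u=-2$: $6,10,4,1$. None is in $\{0,3,15\}$.
* (C3) is vacuous.

**The prime $23$.** Let $S=\{1,-1,9,-9\}$; take logarithms to base 5, in $\mathbb Z/22$. The powers $5^0,\dots,5^{21}$ are
$$1,5,2,10,4,20,8,17,16,11,9,22,18,21,13,19,3,15,6,7,12,14.$$
Here $S/S=\{\pm1,\pm9,\pm18\}$. For $w=-1,9,-9,18,-18$ we have $w(w-1)=2,3,21,7,20$, with logarithms $2,16,13,19,5$. So exactly $w=-1$ and $w=9$ are bad. The polynomials are $y^2+6y+1$ with roots $7,10$ and $y^2+12y+1$ with roots $3,8$. So $Y=\{7,10,3,8\}$, with logarithms $\pm3,\pm6$. Also $\frac14=6\notin S/S$. The logarithms of $4w-1$ are $16,12,20,10$ for $u=\pm1$ and $16,12,2,15$ for $u=\pm9$.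

Choose $\log t_u=0,1,5,9$ for $u=1,-1,9,-9$. As $\log u=0,11,10,21$, we get $\log h_u=0,10,5,12$.

Colors: color 3 for the element $0$ and the logarithms $0,1,5,9$. Write logarithms as $3j$ with $j\in\mathbb Z/22$ (3 is invertible modulo 22). The four logarithms are $j=0,15,9,3$, and adjacency means that $j$ differs by $\pm1$ or $\pm2$. Use the colors

$$\begin{array}{c|cccc}j&1,2&4,\dots,8&10,\dots,14&16,\dots,21\\\hline\varepsilon&0,1&0,1,2,0,1&0,1,2,0,1&0,1,2,0,1,2\end{array}$$

Inside each run three consecutive colors are distinct. The adjacencies across the removed points are $21$–$1$ (colors $2,0$), $2$–$4$ $(1,0)$, $8$–$10$ $(1,0)$, $14$–$16$ $(1,0)$; and $0,3,9,15$ are pairwise nonadjacent. So the coloring is proper.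

* (C1), in logarithms: for $u=1$: $11,6,10,2,12$; for $u=-1$: $12,7,11,3,13$; for $u=9$: $16,11,15,3,12$; for $u=-9$: $20,15,19,7,16$.
* (C2): for $u=1$: $11,16,12,20,10$; for $u=-1$: $12,17,13,21,11$; for $u=9$: $16,21,17,7,20$; for $u=-9$: $20,3,21,11,2$.

None of these lies in $\{0,1,5,9\}$, so none has color 3, while all $t_u$ and $0$ do; so (C1) and (C2) hold. (C3) is vacuous.

By Proposition 24, $(\mathbb Z/2)^2\times\mathbb Z/p$ is good for $p=19$ and $p=23$.

**Proof of Theorem 1, sufficiency.** Let $|G|$ be even with $|G[2]|^2\le|G|$, and assume the claim for all smaller groups of even order. By Proposition 7, $G$ is good or $G=(\mathbb Z/2)^k\times H$ with $k\ge2$, $|H|=m$ odd and $2^k<m$. By Lemma 11, $G$ is good if $m$ is not prime. If $m=p$ is prime, then $H=\mathbb Z/p$ with $p>2^k$. Proposition 23 shows that $G$ is good, unless $k=2$ and $p\in\{17,19,23\}$ or $p\ge53$. The prime $17$ was settled in Section 10, the primes $p\ge53$ in Proposition 26, and $19$ and $23$ just now. With the necessity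 proved in Section 2, this completes the proof of Theorem 1. $\blacksquare$
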